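\title{Cyclotomic Hilbert series of subalgebras of the Fomin--Kirillov algebra}

\begin{abstract}
A graph $G$ on $\{1,\dots,n\}$ determines a subalgebra $\mathcal E_G$ of the Fomin--Kirillov algebra $\mathcal E_n$, generated by the edges of $G$. We prove that if $\mathcal E_G$ is finite-dimensional, then its Hilbert series is a palindromic product of cyclotomic polynomials. For each nonzero complex number $t$, the Hopf algebra $(\mathcal E_n\otimes\mathbb C)\rtimes S_n$ is made into a module over $\mathcal E_n\otimes\mathbb C$. In this module the top-degree element of $\mathcal E_G$ sends $1$ to a nonzero vector times the value of the Hilbert series at $t$, and the module is free when $t$ is not a root of unity. The same argument restricts the cyclotomic factors, applies to graded traces of graph automorphisms, and holds for coideal subalgebras of a class of graded Hopf algebras.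
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $n\ge1$. The \emph{Fomin--Kirillov algebra} $\mathcal E_n$ is the associative $\mathbb Q$-algebra with generators $x_{ij}$, $1\le i<j\le n$, and, with the convention $x_{ji}=-x_{ij}$, the relations
\begin{align*}
x_{ij}^2&=0 &&\text{for } i\ne j,\\
x_{ij}x_{kl}&=x_{kl}x_{ij} &&\text{for } i,j,k,l \text{ distinct},\\
x_{ij}x_{jk}+x_{jk}x_{ki}+x_{ki}x_{ij}&=0 &&\text{for } i,j,k \text{ distinct}.
\end{align*}
It is graded, with every generator in degree $1$. For a simple graph $G$ on the vertex set $\{1,\dots,n\}$, let $\mathcal E_G$ be the subalgebra generated by the $x_{ij}$ with $\{i,j\}$ an edge of $G$, and let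
\[
\mathcal H_G(t)=\sum_{d\ge0}\dim(\mathcal E_G)_d\;t^d
\]
be its Hilbert series. It is a polynomial when $\mathcal E_G$ is finite-dimensional.

Two small cases suggest what this polynomial looks like. Let $G$ be a matching with $r$ edges. The generators of $\mathcal E_G$ commute and square to zero, so the $2^r$ squarefree monomials span $\mathcal E_G$. They are independent: every term of a three-term relation contains two edges with a common vertex, so sending the edges of $G$ to $y_1,\dots,y_r$ and all other $x_{ij}$ to $0$ defines a homomorphism $\mathcal E_n\to\mathbb Q[y_1,\dots,y_r]/(y_1^2,\dots,y_r^2)$. Hence $\mathcal H_G=(1+t)^r$. Next let $n=3$ and let $G$ be the path with edges $a=x_{12}$ and $b=x_{23}$. Example~\ref{ex:path} shows that $aba=bab$ and that $1,a,b,ab,ba,aba$ is a basis, so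
\[
\mathcal H_G=1+2t+2t^2+t^3=(1+t)(1+t+t^2).
\]
In both cases every root of $\mathcal H_G$ is a root of unity. Recall that the cyclotomic polynomial $\Phi_m$ is the monic polynomial whose roots are the primitive $m$-th roots of unity; it has integer coefficients, it is irreducible over $\mathbb Q$, and $t^m-1=\prod_{e\mid m}\Phi_e$. The two examples are $\Phi_2^{\,r}$ and $\Phi_2\Phi_3$. The problem treated here is the following conjecture, posed in \cite{BLM}:
\begin{quote}
\emph{If $\mathcal E_G$ is finite-dimensional, then $\mathcal H_G(t)$ is a product of cyclotomic polynomials.}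
\end{quote}
The path also shows a difficulty. The relation $aba=bab$ is derived through the generator $x_{13}$, which does not lie in $\mathcal E_G$: the presentation of $\mathcal E_n$ does not hand us a presentation of $\mathcal E_G$. The proof below never finds a basis of $\mathcal E_G$. It treats all $n$ and $G$ uniformly and does not assume that $\mathcal E_n$ is finite-dimensional.

A polynomial $P$ of degree $N$ is \emph{palindromic} if $t^NP(1/t)=P(t)$. The empty product of cyclotomic polynomials is $1$.

\begin{theorem}\label{thm:main}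
If $\mathcal E_G$ is finite-dimensional, then $\mathcal H_G(t)$ is monic and palindromic, and it is a product of cyclotomic polynomials $\Phi_m$ with $m\ge2$.
\end{theorem}

\begin{theorem}\label{thm:more}
Let $\mathcal E_G$ be finite-dimensional with top degree $N$.
\begin{enumerate}
\item[(a)] If $\Phi_m$ divides $\mathcal H_G$, then $m$ divides $d\cdot\operatorname{ord}(h)$ for some $1\le d\le N$ and $h\in S_n$.
\item[(b)] Let $w\in S_n$ be an automorphism of $G$, acting on $\mathcal E_G$ by $x_{ij}\mapsto x_{w(i)w(j)}$. Then $\sum_d\operatorname{Tr}\bigl(w|_{(\mathcal E_G)_d}\bigr)t^d$ is $\pm1$ times a product of cyclotomic polynomials.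
\item[(c)] If $G'\subseteq G$, then $\mathcal E_G$ is a free left $\mathcal E_{G'}$-module. Moreover $\mathcal H_G/\mathcal H_{G'}$ is a palindromic polynomial with nonnegative integer coefficients and is a product of cyclotomic polynomials.
\end{enumerate}
\end{theorem}

The argument uses only a few properties of a Hopf algebra that contains $\mathcal E_n$, and so it proves a general statement. The terms are recalled in Section~\ref{sec:hopf}.

\begin{theorem}\label{thm:general}
Let $F$ be an algebraically closed field of characteristic $0$. Let $H=\bigoplus_{d\ge0}H_d$ be a graded Hopf algebra over $F$ with bijective antipode and $H_0=F\Gamma$, where $\Gamma$ is a group. Let $E\subset H$ be a graded subalgebra such that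
\begin{enumerate}
\item[(H1)] $E_0=F$ and $\dim E_d<\infty$ for all $d$;
\item[(H2)] $\Delta(E)\subset H\otimes E$;
\item[(H3)] $hEh^{-1}=E$ for all $h\in\Gamma$;
\item[(H4)] multiplication $E\otimes F\Gamma\to H$ is bijective;
\item[(H5)] each $h\in\Gamma$ acts by conjugation on each $E_d$ with all eigenvalues roots of unity.
\end{enumerate}
Then for every finite-dimensional graded subalgebra $K\subset E$ with $\Delta(K)\subset H\otimes K$, the Hilbert series of $K$ is a monic palindromic product of cyclotomic polynomials.
\end{theorem}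

\subsection*{Outline of the proof}
For a monic integer polynomial, being a product of cyclotomic polynomials means that all roots are roots of unity (Lemma~\ref{lem:cyclo}). So we must show that $\mathcal H_G(t)\ne0$ whenever $t\in\mathbb C^\times$ is not a root of unity. The number $\mathcal H_G(t)$ is the trace on $K=\mathcal E_G\otimes\mathbb C$ of the automorphism $\tau_t$ that multiplies the degree-$d$ component by $t^d$. We place $E=\mathcal E_n\otimes\mathbb C$ in the Hopf algebra $H=E\rtimes S_n$ (Section~\ref{sec:hopf}) and use $\tau_t$ to make $H$ a right $E$-module, written $u\triangleleft x$ (Section~\ref{sec:module}). Two independent facts then give the theorem.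
\begin{enumerate}
\item[(I)] There are $0\ne\Lambda\in K$ of top degree and $\gamma\in S_n$ with $1\triangleleft\Lambda=\mathcal H_G(t)\,\gamma^{-1}\Lambda$ (Section~\ref{sec:frob}). This uses $\dim K<\infty$ and holds for all $t$.
\item[(II)] If $t$ is not a root of unity, then $H$ is a free $E$-module with basis $S_n$, so $1\triangleleft y\ne0$ for all nonzero $y\in E$ (Section~\ref{sec:free}). This does not involve $G$.
\end{enumerate}
Theorems~\ref{thm:main}, \ref{thm:more}(a),(b) and \ref{thm:general} are deduced in Section~\ref{sec:proofs}, and Theorem~\ref{thm:more}(c) is proved in Section~\ref{sec:sub}.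

\section{A Hopf algebra containing $\mathcal E_n$}\label{sec:hopf}

\subsection{Hopf algebras}
Let $F$ be a field; tensor products are over $F$. A \emph{Hopf algebra} is an $F$-algebra $H$ with algebra homomorphisms $\Delta:H\to H\otimes H$ (coproduct) and $\varepsilon:H\to F$ (counit) and a linear map $S:H\to H$ (antipode) subject to the following axioms. Write $\Delta(y)=y_{(1)}\otimes y_{(2)}$, with the summation suppressed. The coproduct is coassociative, $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$, and the common value on $y$ is written $y_{(1)}\otimes y_{(2)}\otimes y_{(3)}$. Moreover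
\begin{equation}\label{eq:axioms}
\varepsilon(y_{(1)})y_{(2)}=y=y_{(1)}\varepsilon(y_{(2)}),\qquad S(y_{(1)})y_{(2)}=\varepsilon(y)1=y_{(1)}S(y_{(2)}).
\end{equation}
It is a standard consequence that $S(1)=1$, $S(xy)=S(y)S(x)$ and $\Delta(S(y))=S(y_{(2)})\otimes S(y_{(1)})$. If $S$ is bijective, these three identities hold for $S^{-1}$ as well, and applying $S^{-1}$ to the antipode axioms gives
\begin{equation}\label{eq:Sinv}
S^{-1}(y_{(2)})\,y_{(1)}=\varepsilon(y)1=y_{(2)}\,S^{-1}(y_{(1)}).
\end{equation}
The group algebra $F\Gamma$ is a Hopf algebra with $\Delta(h)=h\otimes h$, $\varepsilon(h)=1$, $S(h)=h^{-1}$. A Hopf algebra is \emph{graded} if $H=\bigoplus_{d\ge0}H_d$ is a graded algebra, $\Delta(H_d)\subset\bigoplus_eH_e\otimes H_{d-e}$, $S(H_d)\subset H_d$, and $\varepsilon(H_d)=0$ for $d>0$. A subspace $V\subset H$ is a \emph{left coideal} if $\Delta(V)\subset H\otimes V$.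

\subsection{The algebra $E\rtimes S_n$}
Let $F$ be $\mathbb Q$ or $\mathbb C$, let $E=\mathcal E_n\otimes F$ and $\Gamma=S_n$, and let $s_{ij}\in\Gamma$ be the transposition of $i$ and $j$. Extension of scalars does not change Hilbert series or traces. The formula $\Delta(x)=x\otimes1+1\otimes x$ on generators does not respect the relations of $E$, since it gives $\Delta(x)^2=2x\otimes x\neq0$. The two cross terms would cancel if the $1$ in $1\otimes x$ were replaced by an element that anticommutes with $x$. The transposition $s_{ij}$ sends $x_{ij}$ to $x_{ji}=-x_{ij}$, so we adjoin the symmetric group.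

The relations of $E$ are imposed for all ordered choices of indices, so $\Gamma$ acts on $E$ by graded algebra automorphisms $w(x_{ij})=x_{w(i)w(j)}$. Let $H=E\rtimes\Gamma=\bigoplus_{h\in\Gamma}Eh$ be the vector space $E\otimes F\Gamma$ with product $(yh)(y'h')=y\,h(y')\,hh'$, graded with $\Gamma$ in degree $0$. Thus $wyw^{-1}=w(y)$ for $y\in E$. The algebra $H$ is presented by the generators $x_{ij}$ and $w\in\Gamma$, the relations of $E$, the multiplication table of $\Gamma$, and $wx_{ij}w^{-1}=x_{w(i)w(j)}$. Indeed, the algebra $\tilde H$ so presented is spanned by products $yh$, so the natural linear map $E\otimes F\Gamma\to\tilde H$ is surjective, and its composite with $\tilde H\to H$ is the identity.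

\begin{proposition}\label{prop:hopf}
The formulas
\[
\Delta(x_{ij})=x_{ij}\otimes1+s_{ij}\otimes x_{ij},\qquad \varepsilon(x_{ij})=0,\qquad S(x_{ij})=-s_{ij}x_{ij},
\]
together with $\Delta(w)=w\otimes w$, $\varepsilon(w)=1$, $S(w)=w^{-1}$ for $w\in\Gamma$, make $H$ a graded Hopf algebra with bijective antipode, and $S^{-1}(x_{ij})=s_{ij}x_{ij}$. The subalgebra $E$ satisfies \textup{(H1)--(H4)}, and $\mathcal E_G\otimes F$ is a left coideal for every graph $G$.
\end{proposition}

\begin{proof}
We first check that $\Delta$ and $\varepsilon$ extend to algebra homomorphisms and $S$ to an anti-homomorphism. All formulas are compatible with $x_{ji}=-x_{ij}$ and with the multiplication table of $\Gamma$, and $\varepsilon$ sends both sides of every other relation to $0$. Since $ws_{ij}w^{-1}=s_{w(i)w(j)}$, we have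
\[
\Delta(w)\Delta(x_{ij})\Delta(w)^{-1}=\Delta(x_{w(i)w(j)}),\qquad S(w^{-1})S(x_{ij})S(w)=-ws_{ij}x_{ij}w^{-1}=S(x_{w(i)w(j)}).
\]
It remains to treat the relations of $E$. For a generator $x=x_{ij}$ write $s_x=s_{ij}$.

\emph{Squares.} With $s=s_x$ we have $sx=-xs$. Hence $\Delta(x)^2=x^2\otimes1+(xs+sx)\otimes x+s^2\otimes x^2=0$ and $S(x)^2=sxsx=-s^2x^2=0$.

\emph{Disjoint pairs.} If $x,y$ have disjoint index sets, each of $x,s_x$ commutes with each of $y,s_y$. Hence $\Delta(x)$ commutes with $\Delta(y)$, and $S(x)$ with $S(y)$.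

\emph{Triangles.} Let $a=x_{ij}$, $b=x_{jk}$, $c=x_{ki}$. Then $s_a(b)=x_{ik}=-c$, $s_b(c)=x_{ji}=-a$, $s_c(a)=x_{kj}=-b$. Also $s_bs_cs_b^{-1}=s_a$ and $s_cs_as_c^{-1}=s_b$, so $s_as_b=s_bs_c=s_cs_a=:g$. Expanding,
\begin{align*}
\Delta(a)\Delta(b)+\Delta(b)\Delta(c)+\Delta(c)\Delta(a)
&=(ab+bc+ca)\otimes1+g\otimes(ab+bc+ca)\\
&\quad+(s_ab+cs_a)\otimes a+(s_bc+as_b)\otimes b+(s_ca+bs_c)\otimes c,
\end{align*}
and all five terms vanish, because $s_ab=-cs_a$, $s_bc=-as_b$ and $s_ca=-bs_c$. For the antipode, $S(b)S(a)=s_bbs_aa=s_bs_a\,s_a(b)\,a=-g^{-1}ca$. The same computation after the cyclic shift $a\to b\to c\to a$ gives $S(c)S(b)=-g^{-1}ab$ and $S(a)S(c)=-g^{-1}bc$. The sum is $-g^{-1}(ab+bc+ca)=0$.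

Coassociativity and the counit axioms are equalities of algebra homomorphisms, so it suffices to check them on generators. For $x=x_{ij}$, $s=s_{ij}$, both iterated coproducts equal $x\otimes1\otimes1+s\otimes x\otimes1+s\otimes s\otimes x$, and both counit expressions equal $x$. The antipode axioms hold for $w\in\Gamma$, and for $x$ they read $S(x)+s^{-1}x=0$ and $x+sS(x)=0$. They pass to products:
\[
S(x_{(1)}y_{(1)})x_{(2)}y_{(2)}=S(y_{(1)})\bigl[S(x_{(1)})x_{(2)}\bigr]y_{(2)}=\varepsilon(x)\varepsilon(y)1,
\]
\[
x_{(1)}y_{(1)}S(x_{(2)}y_{(2)})=x_{(1)}\bigl[y_{(1)}S(y_{(2)})\bigr]S(x_{(2)})=\varepsilon(x)\varepsilon(y)1 .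
\]
All structure maps respect the grading on generators, so $H$ is a graded Hopf algebra. The algebra endomorphism $S^2$ fixes $\Gamma$, and $S^2(x)=-S(x)S(s)=sxs^{-1}=-x$. So $S^4=\mathrm{id}$, and $S^{-1}(x)=S(S^2(x))=sx$.

Property (H1) holds because $E$ is generated by finitely many elements of degree $1$, and (H3), (H4) hold by construction. If $K$ is generated by some of the $x_{ij}$, then $H\otimes K$ is a subalgebra of $H\otimes H$ that contains $\Delta$ of each generator of $K$, so $\Delta(K)\subset H\otimes K$. This gives (H2) and the last assertion.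
\end{proof}

\subsection{The standing setting and the $\Gamma$-degree}
From here through Section~\ref{sec:free}, $F$ is any field, $H$ is a graded Hopf algebra with bijective antipode and $H_0=F\Gamma$, and $E\subset H$ is a graded subalgebra satisfying (H1)--(H4). By (H4), $H_d=\bigoplus_{h\in\Gamma}E_dh$ and $\dim E_dh=\dim E_d$. We write $E^+=\bigoplus_{d\ge1}E_d$; by (H1) this is the kernel of $\varepsilon$ on $E$.

We need to control the term of $\Delta(y)$ whose first factor has degree $0$. Let $\pi:H\to H_0=F\Gamma$ be the projection, an algebra homomorphism, and let $\delta=(\pi\otimes\mathrm{id})\Delta$. We say that $y$ has \emph{$\Gamma$-degree} $g\in\Gamma$ if $\delta(y)=g\otimes y$.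

\begin{lemma}\label{lem:degree}
Let $V\subset H$ be a graded left coideal, and let $V_{d,g}$ be the space of elements of $V_d$ of $\Gamma$-degree $g$. Then $V_d=\bigoplus_{g\in\Gamma}V_{d,g}$, and for $y\in V_{d,g}$,
\begin{equation}\label{eq:leading}
\Delta(y)\in g\otimes y+\bigoplus_{e\ge1}H_e\otimes V_{d-e}.
\end{equation}
\end{lemma}

\begin{proof}
Since $V$ is a graded left coideal, $\Delta(V_d)\subset\bigoplus_{e\ge0}H_e\otimes V_{d-e}$, and $\delta$ is the component with $e=0$. This gives \eqref{eq:leading}. Write $\delta(y)=\sum_gg\otimes p_g(y)$ with linear maps $p_g:V_d\to V_d$. Since $\varepsilon\pi=\varepsilon$, the counit axiom gives $\sum_gp_g(y)=y$. Since $\Delta\pi=(\pi\otimes\pi)\Delta$, applying $\pi\otimes\pi\otimes\mathrm{id}$ to coassociativity gives $(\Delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\delta)\delta$, that is,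
\[
\sum_gg\otimes g\otimes p_g(y)=\sum_{g,g'}g\otimes g'\otimes p_{g'}p_g(y).
\]
So $p_g^2=p_g$ and $p_{g'}p_g=0$ for $g'\ne g$. The $p_g$ are the projections of a direct sum decomposition, and the image of $p_g$ is $V_{d,g}$.
\end{proof}

Since $\delta$ is an algebra homomorphism, $\Gamma$-degrees multiply. In $E\rtimes S_n$ the generator $x_{ij}$ has $\Gamma$-degree $s_{ij}$, so a monomial $x_{i_1j_1}\cdots x_{i_dj_d}$ has $\Gamma$-degree $s_{i_1j_1}\cdots s_{i_dj_d}$.

\section{A twisted module structure on $H$, and the smallest cases}\label{sec:module}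

Let $\tau$ be a graded algebra automorphism of $E$. For $u\in H$ and $x\in E$ put
\begin{equation}\label{eq:action}
u\triangleleft x=S^{-1}(x_{(1)})\,u\,\tau(x_{(2)}).
\end{equation}
This makes sense because $x_{(2)}\in E$ by (H2).

\begin{lemma}\label{lem:module}
Formula \eqref{eq:action} makes $H$ a right $E$-module, and $H_d\triangleleft E_e\subset H_{d+e}$.
\end{lemma}

\begin{proof}
We have $u\triangleleft1=u$, and since $S^{-1}$ reverses products,
\[
(u\triangleleft x)\triangleleft y=S^{-1}(y_{(1)})S^{-1}(x_{(1)})\,u\,\tau(x_{(2)})\tau(y_{(2)})=S^{-1}(x_{(1)}y_{(1)})\,u\,\tau(x_{(2)}y_{(2)})=u\triangleleft(xy).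
\]
The maps $\Delta$, $S^{-1}$ and $\tau$ preserve degrees.
\end{proof}

For $t\in F^\times$ let $\tau_t(y)=t^dy$ for $y\in E_d$. In $H=E\rtimes S_n$ with $\tau=\tau_t$, Proposition~\ref{prop:hopf} makes the action of a generator explicit:
\begin{equation}\label{eq:gen}
u\triangleleft x_{ij}=s_{ij}\bigl(x_{ij}u+t\,ux_{ij}\bigr).
\end{equation}
The following examples use $F=\mathbb C$ and $\tau=\tau_t$.

\begin{example}[one edge]\label{ex:edge}
Let $n=2$, $x=x_{12}$, $s=s_{12}$. Then $K=E$ has basis $1,x$, with $\mathcal H_G=1+t$, and $H$ has basis $1,s,x,sx$. By \eqref{eq:gen} and $xs=-sx$,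
\[
1\triangleleft x=(1+t)\,sx,\qquad s\triangleleft x=s(xs+tsx)=(t-1)\,x .
\]
The first formula is fact (I), with $\Lambda=x$ and $\gamma=s$. The two formulas together show that $H$ is free on $\{1,s\}$ exactly when $t\ne\pm1$, which gives fact (II).
\end{example}

\begin{example}[two edges]\label{ex:path}
Let $n=3$, $a=x_{12}$, $b=x_{23}$, $c=x_{31}$, and let $K$ be generated by $a$ and $b$. The relations of $E$ span the space with basis $a^2$, $b^2$, $c^2$, $ab+bc+ca$, $ba+cb+ac$ in degree $2$ of the free algebra. Hence $ab$, $ba$, $ca$ are linearly independent in $E_2$, and $ac\neq0$. Multiplying $ab+bc+ca=0$ by $a$ on the right, and by $b$ on the left, gives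
\[
aba=-bca=bab .
\]
Then $abab=a\,aba=0$ and $baba=b\,bab=0$, so $K$ is spanned by $1,a,b,ab,ba,aba$. The component of $\Delta(aba)$ in $H_2\otimes E_1$ is $(s_aba+abs_a)\otimes a+as_ba\otimes b$, and $as_ba=a\,s_b(a)\,s_b=-ac\,s_b\ne0$. So $aba\ne0$, the six elements form a basis, and $\mathcal H_G=(1+t)(1+t+t^2)$.

Now apply \eqref{eq:gen} three times, moving group elements to the left by $yg=g\,g^{-1}(y)$. We need $s_a(b)=-c$ and $(s_as_b)(a)=s_a(-c)=b$:
\begin{align*}
1\triangleleft a&=(1+t)\,s_aa,\\
1\triangleleft ab&=(1+t)\,s_b(bs_aa+ts_aab)=(1+t)\,s_bs_a(-ca+t\,ab),\\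
1\triangleleft aba&=(1+t)\,s_as_bs_a\bigl(b(-ca+t\,ab)+t(-ca+t\,ab)a\bigr)\\
&=(1+t)\,s_as_bs_a\bigl(-bca+t\,bab+t^2aba\bigr)=(1+t)(1+t+t^2)\,s_as_bs_a\,aba .
\end{align*}
This is fact (I), with $\Lambda=aba$ and $\gamma=\gamma^{-1}=s_as_bs_a$. The intermediate term $ca$ does not lie in $K$: the computation leaves $K\Gamma$ and returns to it only at the top degree. This is why the module is built from all of $E$.
\end{example}

\begin{example}[degree one]\label{ex:degone}
Let $n$ be arbitrary, $h\in S_n$, $x=x_{ij}$, $s=s_{ij}$. By \eqref{eq:gen},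
\[
(sh)\triangleleft x=sxs\,h+t\,hx=\bigl(t\,h(x)-x\bigr)h .
\]
So the map $\mathbb CS_n\otimes E_1\to H_1$, $g\otimes y\mapsto g\triangleleft y$, splits into blocks: the span of the $s_{ij}h\otimes x_{ij}$, $i<j$, is sent to $E_1h$ by the operator $th-1$ on $E_1$. Since $h$ has finite order, this operator is invertible if $t^{\operatorname{ord}(h)}\neq 1$. This is fact (II) in degree one, and it shows where roots of unity come from.
\end{example}

\section{The Frobenius form and the trace formula}\label{sec:frob}

Let $K\subset E$ be a finite-dimensional graded subalgebra and a left coideal. Then $K_0=F$, since $F1\subset K_0\subset E_0=F$. Let $N$ be the largest degree with $K_N\ne0$. By Lemma~\ref{lem:degree} we can fix $\gamma\in\Gamma$ and $0\ne\Lambda\in K_{N,\gamma}$. Since $K_d=0$ for $d>N$,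
\begin{equation}\label{eq:integral}
z\Lambda=\varepsilon(z)\Lambda\qquad(z\in K).
\end{equation}

A finite-dimensional algebra $K$ is \emph{Frobenius} if there is a linear form $\lambda$ on $K$ such that the bilinear form $(x,y)\mapsto\lambda(xy)$ is nondegenerate. If $(a_i)$, $(b_i)$ are dual bases for such a form, the trace of an operator $\tau$ is $\sum_i\lambda(a_i\tau(b_i))$, so the \emph{Casimir element} $\sum_ia_i\otimes b_i$ computes traces. We shall show that $K$ is Frobenius and that its Casimir element can be read off from $\Delta(\Lambda)$. The algebra $K$ need not be stable under $S$, and the first tensor factor of $\Delta(\Lambda)$ is only known to lie in $H$. So we start from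
\[
C=S^{-1}(\Lambda_{(1)})\otimes\Lambda_{(2)}\in H\otimes K
\]
and prove first that elements of $K$ can be moved across its tensor sign.

\begin{lemma}\label{lem:balanced}
For $x\in K$, $\;S^{-1}(\Lambda_{(1)})\,x\otimes\Lambda_{(2)}=S^{-1}(\Lambda_{(1)})\otimes x\Lambda_{(2)}$.
\end{lemma}

\begin{proof}
By \eqref{eq:axioms}, $1\otimes x=S(x_{(1)})x_{(2)}\otimes x_{(3)}=(S(x_{(1)})\otimes1)\,\Delta(x_{(2)})$. In the last expression $x_{(2)}\in K$, because $K$ is a left coideal, so \eqref{eq:integral} applies to it:
\[
\Lambda_{(1)}\otimes x\Lambda_{(2)}=(S(x_{(1)})\otimes1)\,\Delta(x_{(2)}\Lambda)=(S(x_{(1)})\varepsilon(x_{(2)})\otimes1)\,\Delta(\Lambda)=S(x)\Lambda_{(1)}\otimes\Lambda_{(2)} .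
\]
Apply $S^{-1}\otimes\mathrm{id}$.
\end{proof}

Identify $K^*$ with $\bigoplus_e(K_e)^*$, and choose $\lambda\in(K_N)^*$ with $\lambda(\Lambda)=1$. For $f\in K^*$ and $x\in K$ let $f\cdot x\in K^*$ be the form $y\mapsto f(xy)$.

\begin{proposition}\label{prop:frob}
The map $x\mapsto\lambda\cdot x$ is a bijection $K\to K^*$ that sends $K_e$ onto $(K_{N-e})^*$. In particular $K$ is Frobenius, $K_N=F\Lambda$, and the Hilbert series of $K$ is monic and palindromic of degree $N$. If $(b_i)$ is a homogeneous basis of $K$ with dual basis $(b_i^*)$, and $a_i\in K$ is defined by $\lambda\cdot a_i=b_i^*$, then $a_i$ is homogeneous, $\deg a_i+\deg b_i=N$, and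
\begin{equation}\label{eq:casimir}
S^{-1}(\Lambda_{(1)})\otimes\Lambda_{(2)}=\sum_i\gamma^{-1}a_i\otimes b_i .
\end{equation}
\end{proposition}

\begin{proof}
For $f\in K^*$ let $\varphi(f)=(\mathrm{id}\otimes f)(C)\in H$. Applying $\mathrm{id}\otimes f$ to Lemma~\ref{lem:balanced} gives $\varphi(f)x=\varphi(f\cdot x)$. By \eqref{eq:leading}, the component of $C$ in $H\otimes K_N$ is $\gamma^{-1}\otimes\Lambda$, so $\varphi(\lambda)=\gamma^{-1}$ and
\begin{equation}\label{eq:phi}
\varphi(\lambda\cdot x)=\gamma^{-1}x\qquad(x\in K).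
\end{equation}
Since $\gamma$ is invertible, $\lambda\cdot x=0$ implies $x=0$. So $x\mapsto\lambda\cdot x$ is injective, and it is bijective because $\dim K=\dim K^*<\infty$. It sends $K_e$ into $(K_{N-e})^*$ for every $e$, hence onto it. Thus $\dim K_e=\dim K_{N-e}$, and $\dim K_N=\dim K_0=1$. The statement on the degree of $a_i$ follows from $b_i^*\in(K_{\deg b_i})^*$. Finally $C=\sum_i\varphi(b_i^*)\otimes b_i$, and $\varphi(b_i^*)=\varphi(\lambda\cdot a_i)=\gamma^{-1}a_i$ by \eqref{eq:phi}.
\end{proof}

In Example~\ref{ex:edge}, $C=sx\otimes1+s\otimes x$, with $(b_i)=(1,x)$ and $(a_i)=(x,1)$. The action \eqref{eq:action} is designed so that $1\triangleleft\Lambda$ is obtained from $C$ by applying $\tau$ to the second factor and multiplying.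

\begin{proposition}[trace formula]\label{prop:trace}
If $\tau(K)=K$, then $1\triangleleft\Lambda=\operatorname{Tr}(\tau|_K)\,\gamma^{-1}\Lambda$.
\end{proposition}

\begin{proof}
By \eqref{eq:casimir}, $1\triangleleft\Lambda=\gamma^{-1}\sum_ia_i\tau(b_i)$. Each $a_i\tau(b_i)$ lies in $K_N=F\Lambda$, so it equals $\lambda(a_i\tau(b_i))\Lambda=b_i^*(\tau(b_i))\Lambda$. The sum of the $b_i^*(\tau(b_i))$ is the trace.
\end{proof}

\begin{remark}
The coideal condition cannot be dropped. In Example~\ref{ex:path} the span of $1,ab,ba$ is a graded subalgebra of $E$, since all products of $ab$ and $ba$ vanish, and its Hilbert series is $1+2t^2$. It is not a left coideal, because $\Delta(ab)$ has the term $as_b\otimes b$. On the other hand, the Frobenius property alone does not give the theorem. The algebra $\mathbb Q[x,y,z]/(xy,xz,yz,x^2-y^2,y^2-z^2)$ has basis $1,x,y,z,x^2$ and is Frobenius, with $\lambda$ the coefficient of $x^2$; its Hilbert series $1+3t+t^2$ changes sign on $(-1,0)$.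
\end{remark}

\section{Freeness of the twisted module}\label{sec:free}

We must now show that $1\triangleleft\Lambda\ne0$ without knowing $\Lambda$. We prove more: the map $F\Gamma\otimes E_d\to H_d$ given by the action is injective. Injectivity is hard to see directly. Surjectivity can be proved by induction on the degree, and the two spaces have the same size. For $h\in\Gamma$ let
\[
\theta_h(x)=h\,\tau(x)\,h^{-1}\qquad(x\in E),
\]
a graded algebra automorphism of $E$ by (H3). The operators $\theta_h-1$ on $E_1$ were the blocks in Example~\ref{ex:degone}. The next identity extends that computation to all degrees.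

\begin{lemma}\label{lem:commutator}
For $u\in H$ and $x\in E$,
\[
u\,\tau(x)-xu=(x_{(1)}u)\triangleleft\bigl(x_{(2)}-\varepsilon(x_{(2)})1\bigr)\in H\triangleleft E^+ .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:action}, \eqref{eq:Sinv} and the counit axiom,
\[
(x_{(1)}u)\triangleleft x_{(2)}=S^{-1}(x_{(2)})x_{(1)}\,u\,\tau(x_{(3)})=\varepsilon(x_{(1)})\,u\,\tau(x_{(2)})=u\,\tau(x),
\]
and $x_{(1)}u\,\varepsilon(x_{(2)})=xu$. The elements $x_{(2)}-\varepsilon(x_{(2)})1$ lie in $E^+$ by (H2) and (H1).
\end{proof}

\begin{proposition}\label{prop:free}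
Let $D\ge0$ be an integer. Suppose that $1$ is not an eigenvalue of $\theta_h$ on $E_d$ for any $h\in\Gamma$ and $1\le d\le D$. Then
\[
\mu_d:F\Gamma\otimes E_d\to H_d,\qquad h\otimes y\mapsto h\triangleleft y,
\]
is bijective for $0\le d\le D$. In particular $1\triangleleft y\ne0$ for every nonzero $y\in E_d$ with $d\le D$.
\end{proposition}

\begin{proof}
\emph{Surjectivity.} Let $1\le d\le D$ and $h\in\Gamma$. Lemma~\ref{lem:commutator} with $u=h$ gives
\[
(\theta_h(x)-x)\,h=h\tau(x)-xh\in H\triangleleft E^+\qquad(x\in E_d).
\]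
The operator $\theta_h-1$ is injective on $E_d$ by hypothesis, and $\dim E_d<\infty$, so it is surjective. Hence $E_dh\subset H\triangleleft E^+$ for all $h$, and comparing degrees,
\[
H_d=\sum_{e=1}^{d}H_{d-e}\triangleleft E_e .
\]
The map $\mu_0$ is the identity of $F\Gamma$. If $H_{d'}=F\Gamma\triangleleft E_{d'}$ for all $d'<d$, then $H_{d-e}\triangleleft E_e=F\Gamma\triangleleft(E_{d-e}E_e)\subset F\Gamma\triangleleft E_d$ by Lemma~\ref{lem:module}, so $\mu_d$ is surjective. By induction all $\mu_d$ with $d\le D$ are surjective.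

\emph{Injectivity for finite $\Gamma$.} Both spaces have dimension $|\Gamma|\dim E_d$, so the surjection $\mu_d$ is bijective. This case is all that Theorems~\ref{thm:main} and~\ref{thm:more} require.

\emph{Injectivity for arbitrary $\Gamma$.} We split $\mu_d$ into finite-dimensional blocks. We claim that
\begin{equation}\label{eq:block}
h\triangleleft y\in E_d\,g^{-1}h\qquad(h,g\in\Gamma,\ y\in E_{d,g}).
\end{equation}
Let $\rho=(\mathrm{id}\otimes\pi)\Delta:H\to H\otimes F\Gamma$, an algebra homomorphism. On $E$ we have $\pi(z)=\varepsilon(z)1$, so $\rho(z)=z_{(1)}\varepsilon(z_{(2)})\otimes1=z\otimes1$ for $z\in E$ by (H2). Also $\rho(h)=h\otimes h$. Since $H=\bigoplus_hEh$, it follows that $Eh=\{u\in H:\rho(u)=u\otimes h\}$. Next, $\Delta(S^{-1}(v))=S^{-1}(v_{(2)})\otimes S^{-1}(v_{(1)})$ and $\pi S^{-1}=S^{-1}\pi$, so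
\[
\rho(h\triangleleft y)=\rho\bigl(S^{-1}(y_{(1)})\bigr)\,(h\otimes h)\,\bigl(\tau(y_{(2)})\otimes1\bigr)=S^{-1}(y_{(2)})\,h\,\tau(y_{(3)})\otimes S^{-1}(\pi(y_{(1)}))\,h .
\]
Applying $\mathrm{id}\otimes\Delta$ to $\delta(y)=g\otimes y$ gives $\pi(y_{(1)})\otimes y_{(2)}\otimes y_{(3)}=g\otimes y_{(1)}\otimes y_{(2)}$. Therefore $\rho(h\triangleleft y)=(h\triangleleft y)\otimes g^{-1}h$, which proves \eqref{eq:block}.

Put $B_h=\bigoplus_{g}gh\otimes E_{d,g}$. By Lemma~\ref{lem:degree}, $F\Gamma\otimes E_d=\bigoplus_hB_h$ and $\dim B_h=\dim E_d$. By \eqref{eq:block}, $\mu_d(B_h)\subset E_dh$. Since $\mu_d$ is surjective and $H_d=\bigoplus_hE_dh$, each map $B_h\to E_dh$ is a surjection between spaces of the same finite dimension. So each block is bijective, and so is $\mu_d$.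
\end{proof}

\begin{remark}
In homological terms, $H/(H\triangleleft E^+)$ is $\operatorname{Tor}_0^E(H,F)$ for the twisted module. Lemma~\ref{lem:commutator} and the identity $u\triangleleft x-\varepsilon(x)u=v\tau(x_{(2)})-x_{(2)}v$ with $v=S^{-1}(x_{(1)})u$, which follows from \eqref{eq:Sinv}, show that $H\triangleleft E^+$ is the span of the twisted commutators $u\tau(x)-xu$. The quotient is thus the zeroth Hochschild homology of $E$ with coefficients in $H$, the right multiplication being twisted by $\tau$.
\end{remark}

Propositions~\ref{prop:trace} and~\ref{prop:free}, the latter with $D=N$, combine into one criterion.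

\begin{corollary}\label{cor:criterion}
Let $K\subset E$ be a finite-dimensional graded subalgebra and left coideal with top degree $N$, and let $\tau$ be a graded algebra automorphism of $E$ with $\tau(K)=K$. If $\operatorname{Tr}(\tau|_K)=0$, then $1$ is an eigenvalue of $\theta_h$ on $E_d$ for some $h\in\Gamma$ and $1\le d\le N$.
\end{corollary}

The converse fails. For $\tau=\mathrm{id}$ and $h=1$ the operator $\theta_h$ is the identity, while $\operatorname{Tr}(\tau|_K)=\dim K\neq0$ in characteristic $0$; in Example~\ref{ex:edge} with $t=1$ the module is not free, but $1\triangleleft x=2sx\ne0$.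

\section{Roots of unity}\label{sec:proofs}

\begin{lemma}\label{lem:cyclo}
Let $F$ be an algebraically closed field of characteristic $0$, and let $P\in\mathbb Z[t]$ be monic. If every root of $P$ in $F$ is a root of unity, then $P$ is a product of cyclotomic polynomials.
\end{lemma}

\begin{proof}
Let $Q$ be a monic irreducible factor of $P$ over $\mathbb Q$. It has a root $\zeta\in F$, of some finite multiplicative order $m$. Since $\zeta$ is a root of $t^m-1=\prod_{e\mid m}\Phi_e$ and of no $t^e-1$ with $e<m$, it is a root of $\Phi_m$. Both $Q$ and $\Phi_m$ are the minimal polynomial of $\zeta$ over $\mathbb Q$.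
\end{proof}

Let $F=\mathbb C$, $H=E\rtimes S_n$ and $K=\mathcal E_G\otimes\mathbb C$, finite-dimensional with top degree $N$. For an automorphism $w\in S_n$ of $G$ put
\[
T_w(t)=\sum_{d=0}^N\operatorname{Tr}\bigl(w|_{(\mathcal E_G)_d}\bigr)t^d,
\]
so that $T_1=\mathcal H_G$. Since $w$ fixes $1$, we have $T_w(0)=1$.

\begin{proposition}\label{prop:roots}
If $t\in\mathbb C$ and $T_w(t)=0$, then $t^{\,d\operatorname{ord}(g)}=1$ for some $1\le d\le N$ and $g\in S_n$.
\end{proposition}

\begin{proof}
We have $t\ne0$. Let $\tau(y)=t^dw(y)$ for $y\in E_d$. This is a graded algebra automorphism of $E$. It preserves $K$ because $w$ permutes the edges of $G$, and $\operatorname{Tr}(\tau|_K)=T_w(t)=0$. By Corollary~\ref{cor:criterion} there are $h\in S_n$, $1\le d\le N$ and $0\ne y\in E_d$ with $\theta_h(y)=y$. On $E_d$ the operator $\theta_h$ is $t^d$ times the action of $g=hw$, so its $\operatorname{ord}(g)$-th power is the scalar $t^{\,d\operatorname{ord}(g)}$. This scalar fixes $y$, so it is $1$.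
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:frob}, $\mathcal H_G\in\mathbb Z[t]$ is monic and palindromic. By Proposition~\ref{prop:roots} with $w=1$, its complex roots are roots of unity, so it is a product of cyclotomic polynomials by Lemma~\ref{lem:cyclo}. The factor $\Phi_1=t-1$ does not occur, since $\mathcal H_G(1)=\dim\mathcal E_G>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
If $\Phi_m$ divides $\mathcal H_G$, then $\mathcal H_G(\zeta)=0$ for a primitive $m$-th root of unity $\zeta$. By Proposition~\ref{prop:roots}, $\zeta^{\,d\operatorname{ord}(h)}=1$ for some $1\le d\le N$ and $h\in S_n$, which means that $m$ divides $d\operatorname{ord}(h)$.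
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Each coefficient of $T_w$ is the trace of a rational matrix of finite order. It is a rational number and a sum of roots of unity, hence a rational algebraic integer, hence an integer. By Proposition~\ref{prop:frob}, $(\mathcal E_G)_N$ is a line, so the coefficient of $t^N$ is the eigenvalue of $w$ on it; this is a rational root of unity, so it is $\pm1$. Thus $\pm T_w$ is a monic integer polynomial, its roots are roots of unity by Proposition~\ref{prop:roots}, and Lemma~\ref{lem:cyclo} applies.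
\end{proof}

Both the sign and the factor $\Phi_1$ can occur here. In Example~\ref{ex:path}, $w=s_{13}$ sends $a\mapsto-b$ and $b\mapsto-a$. It exchanges $ab$ and $ba$ and sends $aba$ to $-bab=-aba$, so $T_w=1-t^3=-\Phi_1\Phi_3$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $P\in\mathbb Z[t]$ be the Hilbert series of $K$. It is monic and palindromic by Proposition~\ref{prop:frob}, and $P(0)=1$. Let $t\in F^\times$ be a root of $P$. The automorphism $\tau_t$ preserves $K$ and has trace $P(t)=0$ on it. By Corollary~\ref{cor:criterion}, $1$ is an eigenvalue of $\theta_h$ on $E_d$ for some $h\in\Gamma$ and $d\ge1$. On $E_d$ the operator $\theta_h$ is $t^d$ times conjugation by $h$, so $t^{-d}$ is an eigenvalue of conjugation by $h$. By (H5), $t^{-d}$ is a root of unity, and therefore so is $t$. Lemma~\ref{lem:cyclo} completes the proof.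
\end{proof}

Hypothesis (H5) and the assumptions on $F$ enter only in this last proof. Over the algebraic closure of a finite field every nonzero element is a root of unity, so there the argument gives no information about the roots.

\section{Freeness over the algebra of a subgraph}\label{sec:sub}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Take $F=\mathbb Q$ in Section~\ref{sec:hopf}. Let $K=\mathcal E_G$ and $L=\mathcal E_{G'}\subset K$, both left coideals in $H=\mathcal E_n\rtimes S_n$, and let $L^+=\bigoplus_{d\ge1}L_d$. A basis of $K$ over $L$, if there is one, must reduce to a vector space basis of $\bar K=K/L^+K$, so we lift such a basis. Let $p:K\to\bar K$ be the projection. The spaces $K$ and $L^+K$ are spanned by monomials in the $x_{ij}$, which are homogeneous for both the degree and the $\Gamma$-degree. So we can choose elements $v_i\in K$, of degree $d_i$ and $\Gamma$-degree $g_i$, such that the $p(v_i)$ form a basis of $\bar K$.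

\emph{The $v_i$ generate $K$ as a left $L$-module.} Let $v\in K_d$. Then $v$ is a $\mathbb Q$-linear combination of the $v_i$ plus an element of $(L^+K)_d=\sum_{e\ge1}L_eK_{d-e}$. Induction on $d$ finishes the argument.

\emph{The $v_i$ are independent over $L$.} The tool is the map $\psi=(\mathrm{id}\otimes p)\Delta:K\to H\otimes\bar K$, which separates the coefficient in $L$ from the class in $\bar K$. For $z\in L$ and $v\in K$ we have $p(zv)=\varepsilon(z)p(v)$. For $x\in L$ we have $x_{(2)}\in L$, so
\[
\psi(xv)=x_{(1)}v_{(1)}\otimes p(x_{(2)}v_{(2)})=x_{(1)}\varepsilon(x_{(2)})v_{(1)}\otimes p(v_{(2)})=(x\otimes1)\,\psi(v).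
\]
Suppose that $\sum_ix_iv_i=0$ with $x_i\in L$ not all zero, and let $D$ be the largest $d_i$ with $x_i\ne0$. Then $\sum_i(x_i\otimes1)\psi(v_i)=0$. By \eqref{eq:leading}, $\psi(v_i)$ equals $g_i\otimes p(v_i)$ plus terms whose second factor has degree less than $d_i$. The component in $H\otimes\bar K_D$ is therefore
\[
\sum_{d_i=D}x_ig_i\otimes p(v_i)=0 .
\]
The $p(v_i)$ are linearly independent and the $g_i$ are invertible, so $x_i=0$ whenever $d_i=D$, contrary to the choice of $D$. Hence $K$ is a free left $L$-module with basis $(v_i)$.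

\emph{The quotient of Hilbert series.} Freeness gives $\mathcal H_G=\mathcal H_{G'}\cdot Q$ with $Q=\sum_it^{d_i}$, the Hilbert series of $\bar K$, a polynomial with nonnegative integer coefficients. The algebra $\mathcal E_{G'}$ is finite-dimensional, so Theorem~\ref{thm:main} applies to both $G$ and $G'$. Thus $Q$ is monic, and by unique factorization in $\mathbb Q[t]$ its irreducible factors are among those of $\mathcal H_G$, so $Q$ is a product of cyclotomic polynomials. If $N$ and $N'$ are the degrees of $\mathcal H_G$ and $\mathcal H_{G'}$, then $Q$ has degree $N-N'$ and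
\[
t^{N-N'}Q(1/t)=\frac{t^N\mathcal H_G(1/t)}{t^{N'}\mathcal H_{G'}(1/t)}=\frac{\mathcal H_G(t)}{\mathcal H_{G'}(t)}=Q(t),
\]
so $Q$ is palindromic.
\end{proof}

In Example~\ref{ex:path}, with $G'$ the single edge $a$, the elements $1,b,ba$ form a basis of $\mathcal E_G$ over $\mathcal E_{G'}=\mathbb Q1\oplus\mathbb Qa$, and $Q=1+t+t^2=\Phi_3$.

\begin{thebibliography}{1}

\bibitem{BLM}
Jonah Blasiak, Ricky Ini Liu, Karola M\'esz\'aros,
\emph{Subalgebras of the Fomin-Kirillov algebra},
arXiv:1310.4112 (2013).

\end{thebibliography}
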